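\title{A $(3+\varepsilon)$-approximation for Independent Set\\ in 1-bend graphs and 2-interval graphs}

\begin{abstract}
A 1-bend graph is the edge intersection graph of a family of paths with at most one bend in a square grid. When such a representation is given, \textsc{Independent Set} can be approximated within a factor $4$, and Pergel and Rz\k{a}\.zewski asked whether a factor $4-\delta$ is possible for some $\delta>0$. We show that it is: for every fixed $0<\varepsilon\le 1$ there is a deterministic $(3+\varepsilon)$-approximation algorithm with running time $n^{O(1/\varepsilon)}$. The algorithm works for all 2-interval graphs given with a representation. It is a local search whose swaps have logarithmic size and are found by color coding. We also show that on 2-interval graphs this kind of local search cannot give a constant smaller than $3$.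
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{EPG-representation} of a graph $G$ assigns to every vertex a path in the planar square grid so that two vertices are adjacent if and only if their paths share a grid edge (equivalently, share infinitely many points). Two paths may thus cross or touch at a grid point without creating an edge of $G$. A graph is a \emph{$k$-bend graph} if it has an EPG-representation in which every path changes direction at most $k$ times. For an integer $t\ge1$, a graph is a \emph{$t$-interval graph} if every vertex can be represented by a union of $t$ closed intervals of the real line so that two vertices are adjacent if and only if their sets intersect; for $t=1$ these are the interval graphs. A path with $k$ bends consists of $k+1$ straight segments, and every $k$-bend graph is a $(k+1)$-interval graph. The construction for $k=1$ is recalled in Section~\ref{sec:reduction}.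

The \textsc{Independent Set} problem asks for a largest set of pairwise non-adjacent vertices; its size is denoted by $\mathrm{OPT}$. For $\rho\ge1$, a polynomial-time algorithm is a \emph{$\rho$-approximation} if on every input it returns an independent set of size at least $\mathrm{OPT}/\rho$. Recognizing 1-bend graphs is NP-complete, and we always assume that the representation is part of the input.

Without bends the problem is easy. A 0-bend graph is an interval graph, and there the greedy rule (take the interval whose right endpoint is leftmost, discard the intervals that meet it, repeat) is optimal. One bend changes the picture: unless $\mathrm{P}=\mathrm{NP}$, 1-bend graphs admit no polynomial-time approximation scheme~\cite{BBCGP}, a fact that we mention for context and do not use. On the positive side, Bar-Yehuda et al.\ gave a polynomial-time $2t$-approximation for \textsc{Maximum Weighted Independent Set} in $t$-interval graphs given with a representation. For $t=2$ this yields a $4$-approximation for 1-bend graphs, and Epstein et al.\ obtained the same bound independently for the unweighted problem. The following question was posed by Pergel and Rz\k{a}\.zewski~\cite{PR}.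

\medskip
\noindent\textbf{Problem.} \emph{Can \textsc{Independent Set} in 1-bend graphs, given with a 1-bend EPG-representation, be approximated in polynomial time within a factor $4-\delta$ for some $\delta>0$?}
\medskip

The factor $2t=4$ holds for all 2-interval graphs and takes no account of the grid, in which the two segments of a path are perpendicular and meet at the bend. One would therefore guess that an improvement, if there is one, comes from this extra geometry. The answer is yes, but the grid plays no role.

\begin{theorem}\label{thm:epg}
For every fixed $0<\varepsilon\le1$ there is a deterministic algorithm with running time $n^{O(1/\varepsilon)}$ which, given an $n$-vertex 1-bend graph with a 1-bend EPG-representation, outputs an independent set of size at least $\mathrm{OPT}/(3+\varepsilon)$.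
\end{theorem}

\begin{theorem}\label{thm:interval}
The same holds for every 2-interval graph given with a 2-interval representation.
\end{theorem}

Taking $\varepsilon=1-\delta$ gives the factor $4-\delta$ for every fixed $0<\delta<1$; for instance, $\varepsilon=\frac12$ gives the factor $3.5$.

The algorithm is a local search. Let $S$ be an independent set. For a set $W$ of vertices outside $S$, let $N_S(W)$ be the set of vertices of $S$ that have a neighbor in $W$, and write $N_S(x)$ for $N_S(\{x\})$. If $W$ is independent, then so is $(S\setminus N_S(W))\cup W$. We call this set a \emph{swap}, and we call it \emph{improving} if it is larger than $S$, that is, if $|W|>|N_S(W)|$. Our algorithm uses swaps that remove $O(\varepsilon^{-1}\log n)$ vertices. The constant $3$ is the limit of this method on 2-interval graphs, even if much larger swaps are allowed.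

\begin{proposition}\label{prop:tight}
For all large $s$ there is a 2-interval graph with a maximal independent set $S$, $|S|=s$, and $\mathrm{OPT}\ge3s-3$, such that no swap $(S\setminus N_S(W))\cup W$ with $W$ independent, $W\cap S=\emptyset$ and $|N_S(W)|\le(s/4)^{1/5}$ is larger than $S$.
\end{proposition}

Section~\ref{sec:warmup} shows the counting argument behind the constant $3$ in the case of one interval per vertex. Sections~\ref{sec:slim} and~\ref{sec:bicycles} extend it to two intervals, which explains why swaps of logarithmic size suffice. The main difficulty is to find such swaps in polynomial time, and it is resolved in Sections~\ref{sec:gaps} and~\ref{sec:search}. Section~\ref{sec:main} proves Theorem~\ref{thm:interval}, and Section~\ref{sec:tight} proves Proposition~\ref{prop:tight}. We write $[N]=\{1,\dots,N\}$.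

\section{From grid paths to intervals}\label{sec:reduction}

A \emph{dummy interval} is an interval placed far to the right, disjoint from all other intervals of the representation. Giving a vertex a dummy interval does not change the graph.

\begin{proof}[Proof of Theorem~\ref{thm:epg} from Theorem~\ref{thm:interval}]
A path with at most one bend has at most one maximal horizontal and at most one maximal vertical segment. Place the rows and columns used by the representation on pairwise disjoint stretches of the real line. A maximal segment that runs from the integer coordinate $a$ to the integer coordinate $b>a$ along a row or column is mapped to the interval $[a+\frac14,b-\frac14]$ in the stretch of that row or column; the shrinking removes contacts in a single point. Two segments $[a,b]$ and $[a',b']$ of the same row or column share a grid edge if and only if $\min(b,b')-\max(a,a')\ge1$. The shrunken intervals meet if and only if $\min(b,b')-\max(a,a')\ge\frac12$. For integers the two conditions agree. Two paths share a grid edge exactly when two of their segments lie in the same row or column and share a grid edge. After giving dummy intervals to the vertices with fewer than two segments, we have a 2-interval representation of the same graph, computed in polynomial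 time.
\end{proof}

From now on $G=(V,E)$ is a nonempty 2-interval graph with $n$ vertices, and $v\in V$ is represented by closed intervals $J_1(v)$ and $J_2(v)$. Two normalizations remove degenerate cases.
\begin{itemize}
\item \emph{$J_1(v)\cap J_2(v)=\emptyset$ for all $v$.} If the two intervals meet, replace them by their union, which is an interval, and a dummy interval.
\item \emph{All $4n$ endpoints are distinct; in particular no interval is a point.} Sort the endpoints, put left endpoints before right endpoints at ties, and replace each endpoint by its rank. For a left endpoint $a$ and a right endpoint $d$ we have $a\le d$ if and only if $a$ gets a smaller rank than $d$. Since $[a,b]\cap[c,d]\ne\emptyset$ if and only if $a\le d$ and $c\le b$, all intersections between intervals are preserved.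
\end{itemize}

\section{Local search in two small cases}\label{sec:warmup}

The first example shows what improving swaps look like, and that very small swaps give no constant factor at all.

\begin{example}\label{ex:grid}
Let $r\ge3$. For $i,j\in[r]$ let $H_j$ be the horizontal path from $(0,j)$ to $(r+2,j)$, let $V_i$ be the vertical path from $(i,0)$ to $(i,r+2)$, and let the \emph{corner} $L_{ij}$ be the path through $(i+1,j)$, $(i,j)$, $(i,j+1)$. The $2r$ straight paths form a maximal independent set $S$. The $r^2$ corners are pairwise non-adjacent, and $N_S(L_{ij})=\{H_j,V_i\}$. So $S$ is smaller than $\mathrm{OPT}$ by a factor at least $r/2$. Regard $L_{ij}$ as an edge between $V_i$ and $H_j$. A set $W$ of corners is then a set of edges of $K_{r,r}$, the set $N_S(W)$ consists of their ends, and the swap is improving when there are more edges than ends. A bipartite simple graph on $k$ vertices has at most $k^2/4$ edges, and $k^2/4\le k$ for $k\le4$. Hence no improving swap removes at most four vertices. The subgraph $K_{2,3}$ gives a swap that removes five vertices and adds six (Figure~\ref{fig:grid}).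
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\foreach \y in {1,2} \draw (0.2,\y) node[left] {$H_{\y}$} -- (4.4,\y);
\foreach \x in {1,2,3} \draw (\x,0.3) node[below] {$V_{\x}$} -- (\x,3.2);
\foreach \x in {1,2,3} \foreach \y in {1,2}
  \draw[line width=1.4pt] (\x+0.12,\y+0.85) -- (\x+0.12,\y+0.12) -- (\x+0.85,\y+0.12);
\foreach \x in {1,2,3} {
  \draw[line width=1.4pt] (8,0.6) -- (6+\x,1.8) -- (8,3);
  \fill (6+\x,1.8) circle (2.5pt) node[right] {$V_{\x}$}; }
\fill (8,0.6) circle (2.5pt) node[below] {$H_1$};
\fill (8,3) circle (2.5pt) node[above] {$H_2$};
\end{tikzpicture}
\caption{Left: five pairwise non-adjacent straight paths (thin) and six pairwise non-adjacent 1-bend paths (thick, drawn slightly off the grid lines), each sharing a grid edge with one row and one column. Right: the same configuration with the straight paths as vertices and the 1-bend paths as edges. Six edges on five vertices give an improving swap.}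
\label{fig:grid}
\end{figure}

The second example contains the counting argument.

\begin{example}\label{ex:one}
Let every vertex $v$ have a single interval $J(v)$, with all endpoints distinct. Let $S$ be a maximal independent set with no improving swap that removes one vertex, and let $O$ be an independent set disjoint from $S$. We claim that $|O|\le2|S|$. The intervals of $S$ are pairwise disjoint and have $2|S|$ endpoints. The intervals of $O$ are pairwise disjoint too, so each of these endpoints lies in at most one of them, and at most $|S|$ elements of $O$ contain two or more endpoints. An element $o$ that contains at most one endpoint cannot meet two intervals of $S$, because it would contain the right endpoint of one and the left endpoint of the other. It meets at least one, because $S$ is maximal. So $o$ has exactly one neighbor in $S$. Two such elements with the same neighbor would give an improving swap, so there are at most $|S|$ of them. This proves the claim. It is nearly tight: put one element of $O$ inside each interval of $S$ and one across each of the $|S|-1$ spaces between consecutive intervals of $S$, slightly entering both. Then $|O|=2|S|-1$, and no improving swap removes a single vertex.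
\end{example}

With two intervals per vertex the set $S$ has $4|S|$ endpoints, which pay for at most $2|S|$ elements containing two or more of them. The remaining elements now have one \emph{or two} neighbors in $S$, so they form a graph on $S$ as in Example~\ref{ex:grid}. If that graph has noticeably more than $|S|$ edges, it yields an improving swap. The constant is $3=2+1$.

\section{Slim vertices as edges of a multigraph}\label{sec:slim}

Let $S$ be a maximal independent set of $G$; it is nonempty. The $2|S|$ intervals $J_i(s)$ with $s\in S$ and $i\in\{1,2\}$ are the \emph{$S$-intervals}. They are pairwise disjoint, by independence and the first normalization. Their $4|S|$ endpoints are the \emph{$S$-endpoints}. For $x\in V\setminus S$ let $\operatorname{end}(x)$ be the number of $S$-endpoints in $J_1(x)\cup J_2(x)$, and call $x$ \emph{slim} if $\operatorname{end}(x)\le1$.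

\begin{lemma}\label{lem:slim}
If $x$ is slim, then each of $J_1(x)$, $J_2(x)$ meets at most one $S$-interval, and $1\le|N_S(x)|\le2$.
\end{lemma}

\begin{proof}
If $J_i(x)$ meets two $S$-intervals, it contains the segment between them, hence the right endpoint of the left one and the left endpoint of the right one, and $\operatorname{end}(x)\ge2$. This gives the first statement and the upper bound. The lower bound holds because $S$ is maximal.
\end{proof}

A slim vertex $x$ is a \emph{loop} if $|N_S(x)|=1$ and a \emph{link} if $|N_S(x)|=2$. By Lemma~\ref{lem:slim}, each of the two intervals of a link meets exactly one $S$-interval, and these two $S$-intervals belong to different vertices of $S$. A loop has no such property: one of its intervals may meet no $S$-interval at all.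

In a \emph{multigraph}, loops and parallel edges are allowed; a loop has both ends at the same vertex and adds $2$ to its degree. Let $M(S)$ be the multigraph with vertex set $S$ whose edges are the slim vertices of $G$: a loop $x$ is a loop at its neighbor in $S$, and a link $x$ joins its two neighbors in $S$. Edges of $M(S)$ are vertices of $G$, and the words \emph{adjacent} and \emph{independent}, applied to them, always refer to $G$. If $W$ is an independent set of edges of $M(S)$ and $U\subseteq S$ contains all their ends, then
\begin{equation}\label{eq:swap}
(S\setminus U)\cup W\ \text{ is an independent set of size } |S|+|W|-|U|,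
\end{equation}
because $N_S(W)\subseteq U$.

To compare $S$ with an arbitrary independent set $O$, we set aside the common part. Put
\[
S^*=S\setminus O,\qquad O^*=O\setminus S,\qquad s^*=|S^*|,
\]
and let $n_0$, $n_1$, $n_2$ be the numbers of $o\in O^*$ with $\operatorname{end}(o)=0$, $\operatorname{end}(o)=1$, $\operatorname{end}(o)\ge2$, respectively.

\begin{lemma}\label{lem:count}
Every $o\in O^*$ satisfies $N_S(o)\subseteq S^*$, and
\begin{equation}\label{eq:ends}
n_1+2n_2\le4s^*.
\end{equation}
\end{lemma}

\begin{proof}
Since $O$ is independent, $o$ has no neighbor in $S\cap O$, so $N_S(o)\subseteq S^*$. An $S$-endpoint contained in an interval of $o$ belongs to a neighbor of $o$, so it is one of the $4s^*$ endpoints of intervals of $S^*$. Intervals of distinct elements of $O^*$ are disjoint, so each of these endpoints is counted in $\operatorname{end}(o)$ for at most one $o$. Hence $n_1+2n_2\le\sum_{o\in O^*}\operatorname{end}(o)\le4s^*$.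
\end{proof}

\section{Bicycles}\label{sec:bicycles}

By~\eqref{eq:swap} we look for subgraphs of $M(S)$ with more edges than vertices. Deleting a vertex of degree $1$ with its edge does not change the surplus, so it is enough to consider the following objects. A \emph{bicycle} is a connected multigraph $F$ of minimum degree at least $2$ with $|E(F)|=|V(F)|+1$. A vertex with two loops is a bicycle; this is the swap of Example~\ref{ex:one}. The graph $K_{2,3}$ of Figure~\ref{fig:grid} is another. A bicycle $F\subseteq M(S)$ is \emph{good} if $E(F)$ is independent in $G$. In that case $(S\setminus V(F))\cup E(F)$ is an independent set of size $|S|+1$.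

\begin{lemma}\label{lem:small}
Let $0<\varepsilon\le1$. A multigraph with $m_0\ge1$ vertices and at least $(1+\varepsilon)m_0$ edges contains a bicycle with at most $4\log_{1+\varepsilon}m_0+5$ vertices.
\end{lemma}

The idea is to grow a ball. As long as the ball has no more edges than vertices, its size must grow by a factor $1+\varepsilon$ at each step. This fails if the center lies in a sparse part of the multigraph, for example on a long pendant path, so we first pass to a minimal dense part.

\begin{proof}
For a vertex set $A$ let $E(A)$ be the set of edges with both ends in $A$. Let $U\ne\emptyset$ be an inclusion-minimal vertex set with $|E(U)|\ge(1+\varepsilon)|U|$, and let $H$ be the submultigraph induced by $U$. We claim that every nonempty $A\subseteq U$ is touched by at least $(1+\varepsilon)|A|$ edges of $H$, where an edge touches $A$ if it has an end in $A$. For $A=U$ this is the choice of $U$. For $A\ne U$ minimality gives $|E(U\setminus A)|<(1+\varepsilon)|U\setminus A|$, and the number of edges touching $A$ is $|E(U)|-|E(U\setminus A)|>(1+\varepsilon)|A|$.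

Fix $r\in U$, and let $B_i$ be the set of vertices at distance at most $i$ from $r$ in $H$. Edges touching $B_{i-1}$ have both ends in $B_i$, so
\begin{equation}\label{eq:ball}
|E(B_i)|\ge(1+\varepsilon)|B_{i-1}|\qquad(i\ge1).
\end{equation}
For large $i$ we have $B_{i-1}=B_i$, and then \eqref{eq:ball} gives $|E(B_i)|>|B_i|$. Let $k\ge0$ be minimal with $|E(B_k)|>|B_k|$. For $1\le i\le k-1$, minimality of $k$ and \eqref{eq:ball} give $|B_i|\ge|E(B_i)|\ge(1+\varepsilon)|B_{i-1}|$. If $k\ge1$, it follows that $m_0\ge|B_{k-1}|\ge(1+\varepsilon)^{k-1}$. Thus $k\le1+\log_{1+\varepsilon}m_0$, which also holds for $k=0$.

Let $T$ be a breadth-first search tree of $B_k$ rooted at $r$, so that every vertex of $B_k$ is joined to $r$ by a path in $T$ with at most $k$ edges. The tree has $|B_k|-1$ edges, while $|E(B_k)|\ge|B_k|+1$, so two edges $e,f\in E(B_k)$ are not in $T$. The union of the paths in $T$ from $r$ to the at most four ends of $e$ and $f$ is a tree with at most $4k+1$ vertices. Adding $e$ and $f$ gives a connected multigraph with one more edge than vertices. Delete vertices of degree $1$ as long as there are any. This preserves connectedness and the surplus of one edge. The final multigraph is connected and has edges, so it has no vertex of degree $0$, and it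 is a bicycle with at most $4k+1\le4\log_{1+\varepsilon}m_0+5$ vertices.
\end{proof}

We can now see what an unrestricted search would give. Suppose that $s^*\ge1$ and that $M(S)$ has no good bicycle with at most $4\log_{1+\varepsilon}n+5$ vertices. The $n_0+n_1$ slim elements of $O^*$ are independent edges of $M(S)$ with ends in $S^*$, so Lemma~\ref{lem:small} gives $n_0+n_1<(1+\varepsilon)s^*$. Together with $n_2\le2s^*$ from~\eqref{eq:ends} this gives $|O^*|<(3+\varepsilon)s^*$. Two things should be noted. First, trying all edge sets of this size takes time $n^{O(\varepsilon^{-1}\log n)}$, which is not polynomial. Second, the estimate is wasteful: \eqref{eq:ends} gives $n_2\le2s^*-\frac12n_1$. We may therefore lose half of the elements with $\operatorname{end}(o)=1$ from the multigraph at no cost, and Section~\ref{sec:gaps} spends this slack to make the search efficient.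

The search rests on the fact that a bicycle is a bounded core together with at most three paths.

\begin{lemma}\label{lem:shape}
Let $F$ be a bicycle, let $A$ be its set of vertices of degree at least $3$, and let $E_A$ be the set of edges with an end in $A$. Then:
\begin{itemize}
\item[(a)] $|A|\in\{1,2\}$, $|E_A|\le6$, and every loop of $F$ is in $E_A$;
\item[(b)] $F-A$ is a disjoint union of paths $P_1,\dots,P_q$ with $0\le q\le3$ (a path may be a single vertex), and the edges with exactly one end in $A$ can be listed without repetition as $e_1,f_1,\dots,e_q,f_q$ so that the ends of $e_j$ and $f_j$ outside $A$ are the first and the last vertex of $P_j$;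
\item[(c)] $|E_A|=|A|+q+1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $\sum_v(\deg v-2)=2|E(F)|-2|V(F)|=2$, and all terms are nonnegative. So $A$ is one vertex of degree $4$ or two vertices of degree $3$, and all other vertices have degree $2$. At most six edge ends lie in $A$, so $|E_A|\le6$. A vertex of degree $2$ with a loop has no other edge, so it would be a component of $F$ that does not contain $A$, contrary to connectedness.

(b) The multigraph $F-A$ has no loops and maximum degree at most $2$, so its components are paths and cycles, where two parallel edges count as a cycle. On a cycle component every vertex already has degree $2$, so no edge joins it to $A$, again contrary to connectedness. Let $P_j$ be a path component. Its inner vertices have degree $2$ in $P_j$. If $P_j$ has at least two vertices, its first and last vertex each send one further edge to $A$. If $P_j$ is a single vertex, that vertex sends two edges to $A$. In both cases we get two distinct edges $e_j,f_j$ with exactly one end in $A$, and every such edge arises for exactly one $j$. Since at most six edge ends lie in $A$, we have $2q\le6$.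

(c) If $P_j$ has $k_j$ vertices, then $|E(F)|=|E_A|+\sum_j(k_j-1)$ and $|V(F)|=|A|+\sum_jk_j$. Subtracting gives $1=|E_A|-q-|A|$.
\end{proof}

\section{Making conflicts local}\label{sec:gaps}

The core $(A,E_A)$ has bounded size and can be guessed. The paths $P_j$ have logarithmic length and will be built edge by edge by dynamic programming. Such a program can remember the last edge, so it can check that \emph{consecutive} links of a path are non-adjacent in $G$. It cannot afford to remember all earlier links. We therefore need adjacency to be impossible for two links without a common end in $M(S)$. In general it is possible: two links may enter the space between consecutive $S$-intervals from opposite sides and meet there (Figure~\ref{fig:gap}). The remedy is to allow entry from one side only.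

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[gray] (-0.5,0) -- (7.5,0);
\draw[line width=2pt] (0,0) -- (2,0);
\draw[line width=2pt] (5,0) -- (7,0);
\fill (2,0) circle (2.5pt) node[below=2pt] {$p$};
\fill (5,0) circle (2.5pt) node[below=2pt] {$q$};
\node[below=2pt] at (1,0) {$D$};
\node[below=2pt] at (6,0) {$D'$};
\node[below=2pt] at (3.5,0) {$\Gamma$};
\draw[thick,|-|] (1.3,0.5) node[left] {$J_1(x)$} -- (3.9,0.5);
\draw[thick,|-|] (3.1,0.9) -- (5.7,0.9) node[right] {$J_1(y)$};
\end{tikzpicture}
\caption{Two consecutive intervals $D$, $D'$ of the current independent set $S$ and the gap $\Gamma$ between their endpoints $p$ and $q$. The vertices $x$ and $y$ are adjacent, because their intervals (drawn above the line) meet in $\Gamma$, although they need not have a common neighbor in $S$. Designating only one of $p$ and $q$ excludes $y$ or $x$.}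
\label{fig:gap}
\end{figure}

The \emph{gaps} are the components of the complement of the union of the $S$-intervals; they are open intervals. Two gaps are unbounded and are bounded by one $S$-endpoint each. The other $2|S|-1$ gaps are bounded and have a left and a right bounding $S$-endpoint. Since the $S$-intervals are disjoint and are not points, every $S$-endpoint bounds exactly one gap.

Let $\beta$ be a function from the set of bounded gaps to $\{0,1\}$. In a bounded gap $\Gamma$, the function $\beta$ \emph{designates} the left bounding endpoint if $\beta(\Gamma)=0$ and the right one if $\beta(\Gamma)=1$. In an unbounded gap the only bounding endpoint is always designated. So every gap has exactly one designated endpoint. A link $x$ is \emph{$\beta$-admissible} if every $S$-endpoint in $J_1(x)\cup J_2(x)$ (there is at most one) is designated in the gap that it bounds. Let $M(S,\beta)$ be the submultigraph of $M(S)$ with vertex set $S$ whose edges are all loops and all $\beta$-admissible links.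

\begin{lemma}\label{lem:local}
If two distinct $\beta$-admissible links $x,y$ are adjacent in $G$, then $N_S(x)\cap N_S(y)\ne\emptyset$.
\end{lemma}

\begin{proof}
Let $z\in J_i(x)\cap J_j(y)$. If $z$ lies in an interval of some $s\in S$, then $s$ is a common neighbor. Otherwise $z$ lies in a gap $\Gamma$. Since $x$ is a link, $J_i(x)$ meets an $S$-interval. It contains the segment from $z$ to a point of that $S$-interval, and this segment leaves $\Gamma$ through a bounding endpoint $p$ of $\Gamma$. So $p\in J_i(x)$. The same argument applied to the link $y$ gives a bounding endpoint $q$ of $\Gamma$ with $q\in J_j(y)$. By admissibility both $p$ and $q$ are designated in $\Gamma$, hence $p=q$. The vertex of $S$ that owns this endpoint is adjacent to $x$ and to $y$.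
\end{proof}

\begin{remark}\label{rem:loops}
The lemma fails for loops. If $J_1(x)$ and $J_1(y)$ lie inside intervals of different vertices of $S$, while $J_2(x)$ and $J_2(y)$ overlap inside one gap, then $x$ and $y$ are adjacent loops with $\operatorname{end}(x)=\operatorname{end}(y)=0$ and no common neighbor in $S$; no choice of $\beta$ sees this. It does no harm, because by Lemma~\ref{lem:shape}(a) the loops of a bicycle belong to the guessed core, whose edges are compared with all other edges directly.
\end{remark}

\section{Finding a good bicycle}\label{sec:search}

Two obstacles remain. The paths $P_j$ must have distinct vertices, and remembering the set of visited vertices needs $n^{\Theta(\ell)}$ states for paths with $\ell$ vertices. Also, there are $2^{2|S|-1}$ functions $\beta$, too many to try. Color coding removes both. If the vertices of $S$ are colored with $\ell$ colors so that the vertices of the sought bicycle get distinct colors, it is enough to remember the set of used colors, which has $2^\ell$ possible values. And a small bicycle depends on $\beta$ only through a few gaps. We use the following result of Alon, Yuster and Zwick~\cite{AYZ}, based on work of Schmidt and Siegel; it is the only external result in the proof.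

\begin{theorem}[\cite{AYZ}]\label{thm:hash}
For $k\le N$ one can construct in time $2^{O(k)}N^{O(1)}$ a family of $2^{O(k)}\log N$ functions $[N]\to[k]$ such that every $k$-element subset of $[N]$ is mapped injectively by some member of the family.
\end{theorem}

A subset with fewer than $k$ elements extends to a $k$-element subset, so it is mapped injectively by some member as well. If $N\le k$, a single injection $[N]\to[k]$ has this property. So for every finite set $Z$ and every $k\ge1$ we have a family $\mathcal{H}(Z,k)$ of $2^{O(k)}|Z|^{O(1)}$ functions $Z\to[k]$, constructible in time $2^{O(k)}|Z|^{O(1)}$, such that every subset of $Z$ with at most $k$ elements is mapped injectively by some member.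

\begin{lemma}\label{lem:search}
There is a deterministic algorithm which, given the representation of $G$, a maximal independent set $S$ and an integer $\ell\ge1$, runs in time $2^{O(\ell)}n^{O(1)}$ and either outputs an independent set of size $|S|+1$ or reports failure. If it reports failure, then there is no $\beta^*$ for which $M(S,\beta^*)$ contains a good bicycle with at most $\ell$ vertices.
\end{lemma}

\begin{proof}
Let $\mathcal{G}$ be the set of bounded gaps. The algorithm runs through all $c\in\mathcal{H}(S,\ell)$, all $h\in\mathcal{H}(\mathcal{G},\ell+1)$ and all $b\colon[\ell+1]\to\{0,1\}$, and sets $\beta=b\circ h$. There are $2^{O(\ell)}n^{O(1)}$ triples $(c,h,b)$. We call $c(s)$ the \emph{color} of $s\in S$. For each triple the algorithm does the following.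

\emph{Step 1: the core.} Run through all sets $A\subseteq S$ with $|A|\in\{1,2\}$ and all independent sets $E_A$ of at most six edges of $M(S,\beta)$, each with an end in $A$. Let $E_{\mathrm{out}}\subseteq E_A$ consist of the links with exactly one end in $A$. Run through all partitions of $E_{\mathrm{out}}$ into pairs $\{e_j,f_j\}$, $j=1,\dots,q$, and keep the guess only if $|E_A|=|A|+q+1$. Let $u_j$ and $w_j$ be the ends of $e_j$ and $f_j$ outside $A$; possibly $u_j=w_j$. There are $O(n^8)$ guesses, and $q\le3$.

\emph{Step 2: single paths.} Let $M'$ be the multigraph on $S\setminus A$ whose edges are the $\beta$-admissible links that have both ends outside $A$ and are adjacent to no element of $E_A$. A sequence $x_1,g_1,x_2,\dots,g_{k-1},x_k$ with $k\ge1$, in which $g_i$ is an edge of $M'$ joining $x_i$ and $x_{i+1}$, is a \emph{valid path} if the colors $c(x_1),\dots,c(x_k)$ are distinct and $g_i,g_{i+1}$ are non-adjacent for all $i$. Distinct colors force distinct vertices, so a valid path is a path. For $u\in S\setminus A$ let $T_u$ be the set of triples $(x,g,X)$ such that there is a valid path from $u$ to $x$ with color set $X\subseteq[\ell]$ and last link $g$, where $g=\ast$ for the path with one vertex. The only triple with $|X|=1$ is $(u,\ast,\{c(u)\})$.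 For $|X|\ge2$, removing the last vertex shows that $(x,g,X)\in T_u$ if and only if $c(x)\in X$, the link $g$ is an edge of $M'$ joining $x$ to a vertex $x'$, and there is $g'$ with $(x',g',X\setminus\{c(x)\})\in T_u$ such that $g'=\ast$ or $g'$ is non-adjacent to $g$. There are at most $n^22^\ell$ triples, so $T_u$, together with a valid path for each of its triples, is computed in order of increasing $|X|$ in time $2^\ell n^{O(1)}$.

\emph{Step 3: disjoint paths.} Run through the at most $2^{3\ell}$ tuples $(X_1,\dots,X_q)$ of pairwise disjoint subsets of $[\ell]$, and test whether for every $j$ there is a valid path $Q_j$ from $u_j$ to $w_j$ with color set $X_j$. If so, let $W$ consist of $E_A$ and the links of $Q_1,\dots,Q_q$, let $U$ consist of $A$ and the vertices of $Q_1,\dots,Q_q$, and output $(S\setminus U)\cup W$.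

If no output is ever produced, the algorithm reports failure. The total time is $2^{O(\ell)}n^{O(1)}$.

\emph{The output is correct.} The paths $Q_j$ avoid $A$, and they are vertex-disjoint because their color sets are disjoint. Their links are distinct and are not in $E_A$, since they have no end in $A$. If $Q_j$ has $k_j$ vertices, then
\[
|W|=|E_A|+\sum_j(k_j-1),\qquad|U|=|A|+\sum_jk_j,
\]
so $|W|-|U|=|E_A|-|A|-q=1$. All ends of edges in $W$ lie in $U$: an end of an edge of $E_A$ is in $A$ or is one of the $u_j,w_j$. The set $W$ is independent, for each type of pair:
\begin{itemize}
\item two elements of $E_A$ are non-adjacent by Step 1;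
\item a path link and an element of $E_A$ are non-adjacent by the definition of $M'$;
\item two consecutive links of one path are non-adjacent by the definition of a valid path;
\item any other two path links have no common end, that is, no common neighbor in $S$, and both are $\beta$-admissible, so they are non-adjacent by Lemma~\ref{lem:local}.
\end{itemize}
By~\eqref{eq:swap}, the output is an independent set of size $|S|+1$.

\emph{No good bicycle is missed.} Let $F\subseteq M(S,\beta^*)$ be a good bicycle with at most $\ell$ vertices, hence at most $\ell+1$ edges. Each link of $F$ contains at most one $S$-endpoint, which bounds one gap. So the admissibility of all links of $F$ is decided by the values of $\beta$ on a set $\mathcal{G}_F$ of at most $\ell+1$ bounded gaps. Some $h$ in the family is injective on $\mathcal{G}_F$, and then there is a $b$ with $b(h(\Gamma))=\beta^*(\Gamma)$ for all $\Gamma\in\mathcal{G}_F$. For $\beta=b\circ h$ we get $F\subseteq M(S,\beta)$; loops are present for every $\beta$. Some $c$ in the family is injective on $V(F)$. Consider this triple $(c,h,b)$, and take $A$, $E_A$, the pairs $\{e_j,f_j\}$ and the paths $P_j$ from Lemma~\ref{lem:shape}. The guess passes Step 1 by parts (a)--(c) and the independence of $E(F)$. The edges of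 $P_j$ are $\beta$-admissible links with both ends outside $A$, and they are non-adjacent to each other and to $E_A$. So $P_j$ is a valid path from $u_j$ to $w_j$, and the sets $X_j=c(V(P_j))$ are pairwise disjoint. Hence the test in Step 3 succeeds, unless an output was produced earlier.
\end{proof}

The output need not come from a bicycle, but it always removes a set $U$ of at most $\ell+2$ vertices, since $|A|\le2$ and the path vertices have distinct colors.

\section{The algorithm and its approximation ratio}\label{sec:main}

\noindent\textbf{Algorithm.} Let $\ell=4\lceil\log_{1+\varepsilon}n\rceil+5$. Start with any maximal independent set $S$. While the procedure of Lemma~\ref{lem:search} outputs an independent set of size $|S|+1$, extend that set greedily to a maximal independent set and call the result $S$. When the procedure reports failure, output $S$.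

\begin{proof}[Proof of Theorem~\ref{thm:interval}]
\emph{Running time.} Each round increases $|S|$, so there are at most $n$ rounds. The function $\log_2(1+\varepsilon)$ is concave and equals $\varepsilon$ at $\varepsilon=0$ and $\varepsilon=1$, so $\log_2(1+\varepsilon)\ge\varepsilon$ on $[0,1]$. Hence $\ell\le9+\frac4\varepsilon\log_2n$, and for $n\ge2$ the total time is $2^{O(\ell)}n^{O(1)}=n^{O(1/\varepsilon)}$, where we use $1/\varepsilon\ge1$. This estimate is the only place where the bound $\varepsilon\le1$ matters.

\emph{Ratio.} Let $S$ be the output and let $O$ be any independent set, with $S^*$, $O^*$, $s^*$, $n_0$, $n_1$, $n_2$ as in Section~\ref{sec:slim}. If $s^*=0$, then $S\subseteq O$, and $O=S$ by maximality. Let $s^*\ge1$. We claim that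
\begin{equation}\label{eq:slim}
n_0+\tfrac12n_1<(1+\varepsilon)s^*.
\end{equation}
The $n_0+n_1$ elements $o\in O^*$ with $\operatorname{end}(o)\le1$ are edges of $M(S)$, and their ends lie in $S^*$ by Lemma~\ref{lem:count}. Choose $\beta$ uniformly at random; this is done in the analysis only. A loop is an edge of $M(S,\beta)$ for every $\beta$, and so is a link with $\operatorname{end}(o)=0$. A link with $\operatorname{end}(o)=1$ is admissible when its $S$-endpoint is designated, which has probability $\frac12$ if the gap bounded by that endpoint is bounded and probability $1$ otherwise. By linearity of expectation, the expected number of elements of $O^*$ that are edges of $M(S,\beta)$ is at least $n_0+\frac12n_1$, so some $\beta^*$ attains this number. Suppose that \eqref{eq:slim} fails. Then these edges form a multigraph on the $s^*$ vertices of $S^*$ with at least $(1+\varepsilon)s^*$ edges, and Lemma~\ref{lem:small} gives a bicycle $F\subseteq M(S,\beta^*)$ with at most $4\log_{1+\varepsilon}s^*+5\le\ell$ vertices. Its edges are elements of $O$, so $F$ is good. This contradicts Lemma~\ref{lem:search}, because the procedure reported failure on $S$. So \eqref{eq:slim} holds.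

Adding \eqref{eq:slim} and one half of \eqref{eq:ends} gives
\[
|O^*|=n_0+n_1+n_2=\bigl(n_0+\tfrac12n_1\bigr)+\tfrac12\bigl(n_1+2n_2\bigr)\le(1+\varepsilon)s^*+2s^*=(3+\varepsilon)s^*.
\]
Therefore $|O|=|O\cap S|+|O^*|\le(3+\varepsilon)\bigl(|O\cap S|+s^*\bigr)=(3+\varepsilon)|S|$. For a maximum independent set $O$ this is $|S|\ge\mathrm{OPT}/(3+\varepsilon)$.
\end{proof}

With the reduction of Section~\ref{sec:reduction}, this also completes the proof of Theorem~\ref{thm:epg}.

\section{The constant 3 is sharp for this local search}\label{sec:tight}

To make \eqref{eq:ends} and \eqref{eq:slim} nearly tight at the same time, we want about $s$ elements containing no $S$-endpoint and about $2s$ elements containing two. The tight instance of Example~\ref{ex:one} suggests the construction: elements of the first kind lie inside $S$-intervals, and elements of the second kind lie across gaps.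

\medskip
\noindent\textbf{Construction.} Let $S=[s]$, let $\pi_1,\pi_2$ be permutations of $[s]$, and let $\rho_1,\rho_2\colon[s-1]\to[s]$ be functions. Take two disjoint stretches of the line, \emph{tracks} $1$ and $2$. On track $t$, in its own coordinate, put $J_t(\pi_t(j))=[4j,4j+3]$ for $j\in[s]$, and call $[4j+1,4j+2]$ the \emph{middle} of this interval. Add the following vertices.
\begin{itemize}
\item $z_i$ for $1\le i<s$: one short interval in the middle of $J_1(i)$ and one in the middle of $J_2(i+1)$. Thus $N_S(z_i)=\{i,i+1\}$.
\item $b^t_j$ for $t\in\{1,2\}$ and $1\le j<s$: the interval $[4j+\frac52,4j+\frac92]$ on track $t$, which covers the gap between $J_t(\pi_t(j))$ and $J_t(\pi_t(j+1))$ and enters both, and one short interval in the middle of $J_{3-t}(\rho_t(j))$. Thus $N_S(b^t_j)=\{\pi_t(j),\pi_t(j+1),\rho_t(j)\}$.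
\end{itemize}
The short intervals are chosen pairwise disjoint. Then the added vertices form an independent set $O$ of size $3s-3$. The vertex set of the graph is $S\cup O$, so $n=4s-3$. The set $S$ is independent, and it is maximal because every element of $O$ has a neighbor in $S$.
\medskip

Here $\operatorname{end}(z_i)=0$ and $\operatorname{end}(b^t_j)=2$, so $n_0=s-1$, $n_1=0$ and $n_2=2s-2$. The multigraph $M(S)$ is the path $1,2,\dots,s$, and a nonempty set of edges of a path has more ends than edges. The procedure of Lemma~\ref{lem:search} adds only edges of $M(S)$, so it reports failure on $S$ for every choice of $\pi_t$ and $\rho_t$. Proposition~\ref{prop:tight} says more: swaps that use the vertices $b^t_j$ do not help either. This depends on the choice. If $\pi_1=\pi_2$ is the identity and $\rho_1(1)=\rho_2(1)=1$, then $W=\{z_1,b^1_1,b^2_1\}$ has $N_S(W)=\{1,2\}$, and the swap is improving. A random choice destroys such coincidences.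

\begin{proof}[Proof of Proposition~\ref{prop:tight}]
Choose $\pi_1,\pi_2,\rho_1,\rho_2$ independently and uniformly at random, and put $K=(s/4)^{1/5}$. It remains to show that with positive probability there is no improving swap with $|N_S(W)|\le K$. For $S'\subseteq S$, say that $o\in O$ is \emph{inside} $S'$ if $N_S(o)\subseteq S'$. A \emph{run} of a set of integers is a maximal subset of consecutive integers. A subset of $[s]$ with $r$ runs and at most $k$ elements is determined by the first elements and the lengths of its runs, so there are at most $(sk)^r$ such subsets.

\emph{From a swap to a configuration.} Consider an improving swap with $|N_S(W)|=k\le K$, and put $S'=N_S(W)$. Then $\emptyset\ne W\subseteq O$, so $k\ge1$, and at least $k+1$ elements of $O$ are inside $S'$. Let $a$ be the number of runs of $S'$, so $1\le a\le k$. The vertex $z_i$ is inside $S'$ when $i,i+1\in S'$, and a run with $r$ elements contains $r-1$ such pairs. So exactly $k-a$ of the $z_i$ are inside $S'$, and at least $m:=a+1$ of the $b^t_j$ are. Call a triple $(S',I_1,I_2)$ a \emph{bad configuration} if $S'\subseteq[s]$ has $k$ elements with $1\le k\le K$ and $a$ runs, $I_1,I_2\subseteq[s-1]$ satisfy $|I_1|+|I_2|=a+1$, and $b^t_j$ is inside $S'$ for all $t\in\{1,2\}$ and $j\in I_t$.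 We have shown that an improving swap with $|N_S(W)|\le K$ yields a bad configuration.

\emph{Counting triples.} Let $m_t=|I_t|$, let $c_t$ be the number of runs of $I_t$, and let $c=c_1+c_2$, so $c\le m_1+m_2=m$. For given parameters $(k,a,m_1,c_1,c_2)$ there are at most $(sk)^a$ sets $S'$ and at most $(sm)^{c_1}(sm)^{c_2}=(sm)^c$ pairs $(I_1,I_2)$.

\emph{Probability of one triple.} A run $\{p,\dots,p'\}$ of $I_t$ requires $\pi_t(p),\dots,\pi_t(p'+1)\in S'$. The next run starts at $p'+2$ or later, so different runs involve different positions, and $\pi_t$ must map $m_t+c_t$ given positions into $S'$. For $r\le s$ given positions this has probability $\prod_{i=0}^{r-1}\frac{\max(k-i,0)}{s-i}\le(k/s)^r$. Moreover $\rho_t(j)\in S'$ is required for the $m_t$ indices $j\in I_t$, which has probability $(k/s)^{m_t}$. By independence of the four random objects, the triple is bad with probability at most $(k/s)^{2m+c}$.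

\emph{Expectation.} The expected number of bad configurations with given parameters is at most
\[
(sk)^a(sm)^c\Bigl(\frac ks\Bigr)^{2m+c}=s^{a-2m}\,k^{a+2m}\,(mk)^c .
\]
The powers $s^c$ cancel: each run offers $s$ starting positions and costs one more condition on $\pi_t$. Now $a-2m=-a-2$ and $a+2m=3a+2$, while $m=a+1\le2k$ and $c\le a+1$ give $(mk)^c\le(2k^2)^{a+1}$. So the expression is at most
\[
s^{-a-2}\,2^{a+1}\,k^{5a+4}\le\frac1s\Bigl(\frac{2k^5}{s}\Bigr)^{a+1}\le\frac{2^{-(a+1)}}{s},
\]
where the last step uses $k^5\le s/4$. Each of $m_1,c_1,c_2$ lies in $\{0,\dots,a+1\}$, so there are at most $(a+2)^3$ choices of $(m_1,c_1,c_2)$. Summing over these, over $a\ge1$ and over $k\le K$, the expected number of bad configurations is at most $\gamma K/s$, where $\gamma=\sum_{a\ge1}(a+2)^32^{-(a+1)}$ is a finite constant. Since $K/s\to0$, the expectation is smaller than $1$ for all large $s$, and some choice of $\pi_1,\pi_2,\rho_1,\rho_2$ has no bad configuration.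
\end{proof}

On these instances our algorithm, started from $S$, stops at once, and $\mathrm{OPT}/|S|\ge3-3/s$. Its swaps remove at most $\ell+2=O(\varepsilon^{-1}\log n)$ vertices, which for fixed $\varepsilon$ and large $s$ is below $(s/4)^{1/5}$, so even a search through all swaps of that size would stop at $S$. The factor $3$ in the analysis of this local search on 2-interval graphs therefore cannot be improved. We do not claim that $3$ is the best factor attainable by other algorithms, nor that it is tight for this algorithm on the subclass of 1-bend graphs.

\begin{thebibliography}{9}

\bibitem{AYZ}
Alon, Yuster, Zwick, \emph{Color-coding}, J. ACM 42 (1995).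

\bibitem{BBCGP}
Bessy, Bougeret, Chaplick, Gon\c{c}alves, Paul, \emph{On independent set in B1-EPG graphs}, Discrete Appl. Math. (2020).

\bibitem{PR}
Martin Pergel, Pawe{\l} Rz\k{a}\.zewski, \emph{On edge intersection graphs of paths with 2 bends}, arXiv:1711.05096 (2017).

\end{thebibliography}
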